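# A Lipschitz embedding that raises the homological Dehn function

## 1. A plausible inequality and the free abelian case

Suppose a group $H$ sits inside a group $G$, possibly only as a metric object. A sphere-like cycle in $H$ is then also a cycle in $G$. If every cycle in $G$ has a small filling, one would guess that every cycle in $H$ has one too. The guess is $\operatorname{Fill}_H\prec \operatorname{Fill}_G$. We make it precise, see it hold in easy cases, and then show that it fails in every dimension. The question comes from Robert Kropholler and Mark Pengitore, "A coarse embedding theorem for homological filling functions", arXiv:2008.11090 (2020).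

Finitely generated groups carry word metrics from finite generating sets.

**Definition (Lipschitz embedding).** A map $f\colon H\to G$ between finitely generated groups is a *Lipschitz embedding* if it is injective and there is $L>0$ with $d_G(f(x),f(y))\le L\,d_H(x,y)$ for all $x,y\in H$.

Nothing forbids distant points of $H$ from having nearby images. For example, let $s\colon\mathbb N\to\mathbb Z^2$ be the square spiral, a bijection with steps of length 1. Map $\mathbb Z\to\mathbb Z^3$ by $j\mapsto (s(j),0)$ and $-j-1\mapsto (s(j),1)$ for $j\ge 0$. This is an injective 1-Lipschitz map. If neighbors in $\mathbb Z^2$ were visited by $s$ at times at most $M$ apart, then all points of the ball of radius $R$ would be visited at times within $MR$ of the time of its center. The ball would then have at most $2MR+1$ points, and this is false for large $R$. So far-apart integers do land next to each other.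

**Definition (finiteness type).** A group is of type $F_m$ if it admits a $K(G,1)$ with compact $m$-skeleton.

**Definition (homological Dehn function).** Let $G$ be of type $F_m$ and let $X$ be the universal cover of a $K(G,1)$ with compact $m$-skeleton. Since $X$ is contractible, every integral cellular $(m-1)$-cycle bounds. $\operatorname{Fill}^m_G(\ell)$ is the supremum, over integral cellular $(m-1)$-cycles $z$ in $X$ with $\|z\|_1\le \ell$, of the minimal $\|c\|_1$ over integral cellular $m$-chains $c$ with $\partial c=z$.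

We write $\|\cdot\|$ for $\|\cdot\|_1$. By definition $\operatorname{Fill}^m_G$ is monotone in $\ell$. For $G=\mathbb Z^2$, $m=2$, $X=\mathbb R^2$ tiled by squares, the boundary of an $n\times n$ square has norm $4n$ and its only filling has norm $n^2$. So $\operatorname{Fill}^2_{\mathbb Z^2}(4n)\ge n^2$.

**Definition (comparison).** For $f,g\colon \mathbb N\to\mathbb N$ write $f\prec g$ if for some $C>0$ we have $f(n)\le Cg(Cn+C)+Cn+C$ for all $n$, and $f\sim g$ if $f\prec g\prec f$.

For instance $2^n\sim 3^n$, because $3^n\le 2^{2n}$, and every linear function is $\sim 0$. Finitely many values and rounding to integers do not matter. Up to $\sim$, $\operatorname{Fill}^m_G$ does not depend on the choices made.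

The questions are as follows. Let $k\ge1$, let $H$ be of type $F_{k+1}$, let $G$ have a finite $(k+1)$-dimensional $K(G,1)$, and let $H$ admit a Lipschitz embedding into $G$. Must $\operatorname{Fill}^{k+1}_H\prec\operatorname{Fill}^{k+1}_G$? If not, can $H$ have a *strictly* higher function, meaning $\operatorname{Fill}_G^{k+1}\prec\operatorname{Fill}_H^{k+1}$ but $\operatorname{Fill}_H^{k+1}\not\prec\operatorname{Fill}_G^{k+1}$?

The dimension hypothesis on $G$ matters through one observation, which we use all the time.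

**Unique fillings.** In a contractible complex of dimension $k+1$, each $k$-cycle has exactly one filling: two fillings differ by a $(k+1)$-cycle, which is a boundary of $(k+2)$-chains, hence $0$. Consequently every $(k+1)$-chain $c$ satisfies $\|c\|\le \operatorname{Fill}(\|\partial c\|)$.

**Test 1: free abelian groups.** Let $G=\mathbb Z^{k+1}$ and $H=\mathbb Z^p$. A Lipschitz embedding maps the ball of radius $n$ injectively into a ball of radius comparable to $n$. So a constant times $n^p$ is at most a constant times $n^{k+1}$ for all large $n$, and $p\le k+1$. If $p=k+1$, the two functions agree. If $p\le k$, then $\mathbb R^p$ has no nonzero $k$-cycle: there are no $k$-cells if $p<k$, and if $p=k$ a nonzero $k$-cycle would have to bound, with no $(k+1)$-cells available. So $\operatorname{Fill}^{k+1}_H=0$. The guess holds.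

**Test 2: subcomplexes.** Let $K_G$ be a finite $(k+1)$-dimensional $K(G,1)$, and let $K_H\subset K_G$ be a $\pi_1$-injective subcomplex that is a $K(H,1)$. Then $X_H\subset X_G$. The filling in $X_H$ of a $k$-cycle of $X_H$ is a filling in $X_G$, hence it is *the* filling there. So $\operatorname{Fill}_H^{k+1}\le\operatorname{Fill}^{k+1}_G$. The guess holds again, with no assumption on how $H$ is distorted in $G$.

## 2. Cancellation in the push-forward of a chain

Test 2 suggests a proof. Take $k=1$ and suppose that $H$ also has a finite 2-dimensional $K(H,1)$, and that both universal covers are Cayley complexes. Given a Lipschitz embedding $f$, send each edge of $X_H$ to an edge path of length at most $L$ in $X_G$, and each 2-cell to the unique filling of the image of its boundary. These image loops have bounded length, so up to translation there are finitely many of them and their fillings have bounded norm. This gives a chain map $f_\#$ with $\|f_\#c\|\le M\|c\|$. Let $z$ be a 1-cycle in $X_H$ with $\|z\|\le \ell$, and let $c$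 be its filling. Then $f_\#c$ is the filling of $f_\#z$, so
$$\|f_\#c\|\le \operatorname{Fill}^2_G(M\ell).$$
To finish one needs $\|c\|\le C\|f_\#c\|$, and here the argument stops. Injectivity bounds *how many* cells of $X_H$ have images touching a given cell of $X_G$. It says nothing about *signs*, and two cells of opposite sign are enough to cancel.

The phenomenon is easiest to see one dimension lower. Walk around a complete binary tree of depth $n$ by depth-first traversal, starting and ending at the root. This path has $2(2^{n+1}-2)$ steps and visits no vertex more than three times. It crosses each edge once in each direction, so its 1-chain is $0$. A path can therefore be long and nearly injective and still vanish as a chain, provided that it lives in a tree.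

This points to a plan. In $BS(1,3)$, fillings are exponential because of long horizontal $\alpha$-paths of length $3^n$. We shall lay these paths around a free group $F$, in tree-traversal fashion, so that they become homotopically short. The folding has to be compatible with the vertical direction of $BS(1,3)$, and this is where the work lies.

## 3. The groups and the theorem

**The group $G$.** Let $F$ be free on $a,b_1,b_2,b_3,b_4,e$. Let $\tau\in\operatorname{Aut}(F)$ be given by $\tau(a)=a$, $\tau(e)=e$, $\tau(b_i)=b_ia$, with inverse $b_i\mapsto b_ia^{-1}$. Put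
$$G=\langle F,t_0,t_1,t_2\mid t_r^{-1}xt_r=\tau(x)\ (x\text{ a basis element of }F,\ r=0,1,2)\rangle=F\rtimes F_3,$$
where $F_3=\langle t_0,t_1,t_2\rangle$ is free. Thus
$$y\,t_r=t_r\,\tau(y)\qquad(y\in F).\tag{1}$$

**The group $H$.** Let $H=BS(1,3)=\langle\alpha,\theta\mid\theta^{-1}\alpha\theta=\alpha^3\rangle$. We use the standard model $H=\mathbb Z[\frac13]\rtimes\mathbb Z$ with $(u,n)(v,m)=(u+3^{-n}v,\,n+m)$, $\alpha=(1,0)$, $\theta=(0,1)$. So
$$(u,n)\alpha=(u+3^{-n},n),\qquad (u,n)\theta=(u,n+1).$$
As a check, $(0,-1)(1,0)(0,1)=(3,0)=\alpha^3$.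

For $k\ge1$ let $H_k=H\times\mathbb Z^{k-1}$ and $G_k=G\times\mathbb Z^{k-1}$.

**Theorem.** For every $k\ge1$:

1. $H_k$ and $G_k$ both have finite $(k+1)$-dimensional classifying spaces.
2. There is a Lipschitz embedding $H_k\to G_k$.
3. $\operatorname{Fill}^{k+1}_{G_k}(\ell)\sim\ell^{\frac{2k+1}{2k-1}}$. Also $\operatorname{Fill}^2_{H_1}(\ell)\sim3^\ell$, and $\operatorname{Fill}^{k+1}_{H_k}(\ell)\sim\ell^{\frac k{k-1}}(\log\ell)^{-\frac1{k-1}}$ for $k\ge2$.

In particular $\operatorname{Fill}^{k+1}_{G_k}\prec\operatorname{Fill}^{k+1}_{H_k}$ but $\operatorname{Fill}^{k+1}_{H_k}\not\prec\operatorname{Fill}^{k+1}_{G_k}$.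

So the answer to the first question is no, and the answer to the second is yes, for every $k\ge 1$. The groups $H_k$ are moreover solvable.

**Why (3) gives the last sentence.** For $k=1$ we compare an exponential function with a cubic one. The relation $\prec$ only rescales the argument, multiplies by a constant and adds a linear term, and an exponential cannot be bounded by a polynomial in this way. For $k\ge2$,
$$\frac k{k-1}=1+\frac1{k-1}>1+\frac1{k-\frac12}=\frac{2k+1}{2k-1},$$
and the power of $\log\ell$ cannot compensate a gap between exponents.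

**Proof of (1).** The presentation complex $K_G$ is a rose $R$ with six petals and three copies of $R\times[0,1]$ attached, one end by the identity and the other by the map realizing $\tau$. The presentation complex $K_H$ is the mapping torus of a degree-3 map of the circle. These are graphs of aspherical spaces with $\pi_1$-injective edge maps, hence aspherical (Scott–Wall, *Topological methods in group theory*). Both are finite and 2-dimensional. For $H_k$ and $G_k$, multiply with the torus $T^{k-1}$. $\square$

Let $X_G,X_H$ be the universal covers of $K_G,K_H$. Their vertex sets are $G$ and $H$.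

## 4. What the folded line must satisfy

*This section reduces the embedding to finding one map $\Phi\colon\mathbb Z\to F$.*

Picture $H$ as lines stacked over a tree. The coset $x\langle\alpha\rangle$ of $x=(u,n)$ is a line at level $n$. The position of $x$ on it is $i=\lfloor3^nu\rfloor$, and the line itself is determined by $n$ and the fractional part of $3^nu$. Right multiplication by $\theta$ carries a line into a single line of level $n+1$, by $i\mapsto\lfloor3^{n+1}u\rfloor=3i+r$ with $r\in\{0,1,2\}$ depending only on the line. Each line at level $n+1$ receives three lines from level $n$, one for each $r$.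

So try
$$f(u,n)=\beta(u,n)\,\Phi(\lfloor3^nu\rfloor),$$
where $\beta$ takes values in $F_3$, depends only on the line, and satisfies $\beta(\text{upper line})=\beta(\text{lower line})\,t_r$. The three letters $t_0,t_1,t_2$ keep the three lower lines apart. Along $\alpha$ we move from $\Phi(i)$ to $\Phi(i+1)$. Along $\theta$, by (1),
$$\Phi(i)^{-1}\,t_r\,\Phi(3i+r)=t_r\,\tau(\Phi(i))^{-1}\,\Phi(3i+r).$$
Both are bounded if $\Phi$ has bounded steps and $\Phi(3i)=\tau(\Phi(i))$. So we want
$$\Phi\colon\mathbb Z\to F\ \text{ with bounded steps, }\ \Phi(3i)=\tau(\Phi(i)),\ \text{ and fibers of bounded size.}\tag{2}$$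
Bounded fibers will be enough, because the spare generator $e$ can separate the points of a fiber.

With $\tau=\mathrm{id}$ the equation in (2) forces $\Phi(3^m)=\Phi(1)$ for all $m$, an infinite fiber. With our $\tau$, the length of $\tau^m(x)$ grows at most linearly in $m$ for each fixed $x$. So $\Phi(3^m)=\tau^m(\Phi(1))$ is reached after $3^m$ steps but lies only linearly far from $1$. The path must fold up.

## 5. A substitution whose limit path folds along a tree

*We produce $\Phi$ from a self-similar infinite word.*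

Suppose each letter $x$ of an alphabet has a value $\mathrm{ev}(x)\in F$, and a substitution $\sigma$ replaces each letter by a word of length 3 with $\mathrm{ev}(\sigma(x))=\tau(\mathrm{ev}(x))$. If an infinite word is fixed by $\sigma$, then its path satisfies $\Phi(3j)=\tau(\Phi(j))$.

The cheapest choice for the letter $a$ is $\sigma(a)=aa^{-1}a$. It fails: $\sigma^n(a)$ is the alternating word in $a,a^{-1}$ of length $3^n$, and its path visits only the two vertices $1$ and $a$. The three letters replacing $a$ must therefore leave the $a$-line. Let the path leave $1$ along a branch $b_1$, jump, and return to $a$ along a *different* branch $b_2$. Write this as $\sigma(a)=b_1\,y\,b_2^{-1}$, where $y$ is a new letter with value $b_1^{-1}ab_2$. Excursions of successive $a$-edges then use different branches at their common vertex. Since $\tau(b_1^{-1}ab_2)=a^{-1}(b_1^{-1}ab_2)a$, we may take $\sigma(y)=a^{-1}ya$. The letters $b_i$ must become words with value $b_ia$. We use $b_i$ followed by a two-letter excursion replacing the step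 $a$, and this excursion needs branches of its own, $b_3$ and $b_4$. Here is the full list.

**The substitution.** Take formal letters $a,b_1,\dots,b_4,Y,y,y'$ and formal inverses, with values
$$\mathrm{ev}(a)=a,\quad \mathrm{ev}(b_i)=b_i,\quad \mathrm{ev}(Y)=ab_4,\quad \mathrm{ev}(y)=b_1^{-1}ab_2,\quad \mathrm{ev}(y')=b_3^{-1}ab_4,$$
and define
$$\sigma(a)=b_1\,y\,b_2^{-1},\quad\sigma(y)=a^{-1}\,y\,a,\quad\sigma(y')=a^{-1}\,y'\,a,\quad\sigma(b_i)=b_i\,Y\,b_4^{-1},\quad\sigma(Y)=b_3\,y'\,a,$$
with $\sigma(x^{-1})=\sigma(x)^{-1}$ (formal inverse). Words are never reduced. Check $\mathrm{ev}(\sigma(x))=\tau(\mathrm{ev}(x))$: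

* $\mathrm{ev}\,\sigma(a)=b_1b_1^{-1}ab_2b_2^{-1}=a=\tau(a)$;
* $\mathrm{ev}\,\sigma(y)=a^{-1}b_1^{-1}ab_2a=(b_1a)^{-1}a(b_2a)=\tau(\mathrm{ev}\,y)$, and similarly for $y'$;
* $\mathrm{ev}\,\sigma(b_i)=b_i\,ab_4\,b_4^{-1}=b_ia=\tau(b_i)$;
* $\mathrm{ev}\,\sigma(Y)=b_3b_3^{-1}ab_4a=ab_4a=\tau(ab_4)$.

Hence $\mathrm{ev}(\sigma(w))=\tau(\mathrm{ev}(w))$ for all words $w$.

**The path.** Since $\sigma(b_i)$ begins with $b_i$, the word $\sigma^n(b_i)$ is a prefix of $\sigma^{n+1}(b_i)$. Let $\Phi_i\colon\mathbb N\to F$ be the limit path starting at $1$: $\Phi_i(j)$ is the value of the first $j$ letters. Set $\Phi(j)=\Phi_1(j)$ and $\Phi(-j)=\Phi_2(j)$ for $j\ge0$.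

By hand, $\sigma^2(b_1)=b_1\,Y\,b_4^{-1}\cdot b_3\,y'\,a\cdot b_4\,Y^{-1}\,b_4^{-1}$, so $\Phi(0),\dots,\Phi(9)$ are
$$1,\quad b_1,\quad b_1ab_4,\quad b_1a,\quad b_1ab_3,\quad b_1a^2b_4,\quad b_1a^2b_4a,\quad b_1a^2b_4ab_4,\quad b_1a^2b_4,\quad b_1a^2 .$$
Indeed $\Phi(6)=b_1a^2b_4a=\tau(b_1ab_4)=\tau(\Phi(2))$. Also $\Phi(5)=\Phi(8)$, so fibers of size two occur, and in general $\Phi(3^n)=\tau^n(b_1)=b_1a^n$. The next section shows that fibers never exceed two.

## 6. No vertex is visited more than twice

*Goal: the fibers of $\Phi$ have at most two points. We decompose the path recursively, and then see that different pieces go into different branches of the tree.*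

**Step 1: recursive form of the words.** Put
$$\varepsilon_s=\sigma^s(Yb_4^{-1}),\qquad\lambda_n=a\,\sigma(a)\cdots\sigma^{n-1}(a).$$
Then $\mathrm{ev}(\varepsilon_s)=\tau^s(a)=a$ and $\mathrm{ev}(\lambda_n)=a^n$. We claim
$$\sigma^n(b_i)=b_i\,\varepsilon_0\varepsilon_1\cdots\varepsilon_{n-1},\qquad\sigma^n(y)=\lambda_n^{-1}\,y\,\lambda_n,\qquad\sigma^n(y')=\lambda_n^{-1}\,y'\,\lambda_n.$$
For $n=0$ this is clear. Apply $\sigma$ for the induction step. First, $\sigma(b_i)\,\sigma(\varepsilon_0)\cdots\sigma(\varepsilon_{n-1})=b_i\varepsilon_0\varepsilon_1\cdots\varepsilon_n$. Next, $\sigma(\lambda_n)^{-1}a^{-1}\,y\,a\,\sigma(\lambda_n)=\lambda_{n+1}^{-1}y\lambda_{n+1}$, because $a\,\sigma(\lambda_n)=\lambda_{n+1}$; the same works for $y'$. Now apply $\sigma^{n-1}$ to $\sigma(a)=b_1yb_2^{-1}$. For $\varepsilon_n=\sigma^{n-1}(b_3\,y'\,a)\,\sigma^n(b_4)^{-1}$ use $\lambda_{n-1}\sigma^{n-1}(a)=\lambda_n$. For $n\ge1$ this gives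
$$\begin{aligned}\sigma^n(a)&=\sigma^{n-1}(b_1)\;\lambda_{n-1}^{-1}\;y\;\lambda_{n-1}\;\sigma^{n-1}(b_2)^{-1},\\ \varepsilon_n&=\sigma^{n-1}(b_3)\;\lambda_{n-1}^{-1}\;y'\;\lambda_n\;\sigma^n(b_4)^{-1}.\end{aligned}\tag{3}$$

**Step 2: counting visits.** A multiset is a function $F\to\mathbb Z_{\ge0}$, and $gS$ is the translate of $S$ by $g\in F$. A word $w_1\cdots w_L$ gives from any start $g$ the path with vertices $g\,\mathrm{ev}(w_1\cdots w_i)$, $0\le i\le L$. Its *interior* vertices are those with $0<i<L$. Let $I_n$ and $J_n$ be the multisets of interior vertices of the paths from $1$ labelled $\sigma^n(a)$ and $\varepsilon_n$. Thus $I_0=0$ and $J_0=\delta_{ab_4}$. Let $B_{-1}(i)=0$ and for $n\ge0$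
$$B_n(i)=2\sum_{s=0}^n\delta_{b_ia^s}+\sum_{s=0}^{n-1}b_ia^s(I_s+J_s).$$
This is the sum of two natural counts.

* The path from $1$ labelled $\sigma^n(b_i)=b_i\varepsilon_0\cdots\varepsilon_{n-1}$ goes to $b_i$, then $b_ia$, and so on up to $b_ia^n$, with the interior of $\varepsilon_s$ run from $b_ia^s$ in between. Apart from its start it visits exactly $\sum_{s=0}^n\delta_{b_ia^s}+\sum_{s<n}b_ia^sJ_s$.
* The path from $b_i$ labelled $\lambda_n$ visits, start included, exactly $\sum_{s=0}^n\delta_{b_ia^s}+\sum_{s<n}b_ia^sI_s$.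

By (3), the path $\sigma^n(a)$ from $1$ runs
$$1\to b_1a^{n-1}\to b_1\xrightarrow{\,y\,}ab_2\to ab_2a^{n-1}\to a.$$
The first piece is labelled $\sigma^{n-1}(b_1)$. The second is the $\lambda_{n-1}$-path from $b_1$ traversed backwards. The step $y$ is a single step. The last two pieces are the translate by $a$ of the same two paths for $b_2$, the final one traversed backwards. Likewise $\varepsilon_n$ runs
$$1\to b_3a^{n-1}\to b_3\xrightarrow{\,y'\,}ab_4\to ab_4a^n\to a .$$
A vertex shared by two successive pieces is counted twice in the bound, so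
$$I_n\le B_{n-1}(1)+a\,B_{n-1}(2),\qquad J_n\le B_{n-1}(3)+a\,B_n(4).\tag{4}$$
This holds for $n\ge1$, and for $n=0$ it reads $0\le0$ and $\delta_{ab_4}\le2\delta_{ab_4}$.

Let $K_i\subset F$ be the set of elements whose reduced word begins with the letter $b_i$.

**Lemma 1.** For all $n\ge 0$, the multisets $I_n,J_n,B_n(i)$ take values at most $2$, and
$$\operatorname{supp}B_n(i)\subset K_i,\qquad\operatorname{supp}I_n\subset K_1\cup aK_2,\qquad\operatorname{supp}J_n\subset K_3\cup aK_4 .$$

*Proof.* Induct on $n$, assuming the claims on $I_s,J_s$ for $s<n$. The elements occurring in $B_n(i)$ are of two kinds.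

* The elements $b_ia^s$ with $0\le s\le n$, each with multiplicity 2.
* The elements $b_ia^sg$ with $s<n$ and $g\in K_1\cup aK_2$ (from $I_s$) or $g\in K_3\cup aK_4$ (from $J_s$).

An element of the second kind has reduced form $b_ia^{s'}b_j\cdots$. Here $j\in\{1,3\}$ means $g\in K_j$ and $s=s'$, while $j\in\{2,4\}$ means $g\in aK_j$ and $s=s'-1$. Moreover $j\in\{1,2\}$ means that it comes from $I_s$, and $j\in\{3,4\}$ that it comes from $J_s$. So the element determines $s$ and which of $I_s,J_s$ it comes from. Its multiplicity is that of $g$ in this one multiset, at most 2. The two kinds are disjoint, since elements of the first kind have no second $b$-letter. All elements lie in $K_i$. This proves the claims on $B_n(i)$. The argument applies equally to $B_m(i)$ for $m\le n$. Now use (4). The bounds there involve only $B_{n-1}$ and $B_n$, and $K_1,aK_2$ are disjoint, as are $K_3,aK_4$. So $I_n$ and $J_n$ have values at most 2 and the stated supports. $\square$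

**Lemma 2.**

* (i) $\Phi(j)^{-1}\Phi(j+1)$ has word length at most $3$ for all $j\in\mathbb Z$.
* (ii) $\Phi(3j)=\tau(\Phi(j))$ for all $j\in\mathbb Z$.
* (iii) $|\Phi^{-1}(g)|\le2$ for all $g\in F$.
* (iv) $\Phi$ takes values in $\langle a,b_1,\dots,b_4\rangle$.

*Proof.* (i) and (iv) hold because each letter has a value of length at most 3 in $\langle a,b_1,\dots,b_4\rangle$. (ii) The limit word is fixed by $\sigma$. So its first $3j$ letters are $\sigma$ of its first $j$ letters, and $\Phi_i(3j)=\tau(\Phi_i(j))$ for $j\ge0$. Apply this with $i=1,2$. (iii) By the first count of Step 2, the multiset of the vertices $\Phi_i(j)$, $1\le j\le3^n$, is at most $B_n(i)$. By Lemma 1 it has values at most 2 and support in $K_i$. Let $n\to\infty$. The sets $K_1$ (visited for $j>0$), $K_2$ (visited for $j<0$) and $\{1\}$ (visited for $j=0$) are pairwise disjoint. $\square$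

**Step 3: separating the fibers.** By (iii) choose $c\colon\mathbb Z\to\{0,1\}$ injective on each fiber of $\Phi$, and set
$$\tilde\Phi(j)=\Phi(j)\,e^{c(j)}.$$
If $\tilde\Phi(j)=\tilde\Phi(j')$, then $\Phi(j')^{-1}\Phi(j)=e^{c(j')-c(j)}$ lies in $\langle a,b_1,\dots,b_4\rangle\cap\langle e\rangle=1$. So $\Phi(j)=\Phi(j')$ and $c(j)=c(j')$, hence $j=j'$. Thus $\tilde\Phi\colon\mathbb Z\to F$ is injective.

## 7. Base-3 digits and the embedding of $BS(1,3)$

*We construct $\beta$ and verify that $f$ is an injective Lipschitz map.*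

**Step 1: the map $\beta$.** For $u\in\mathbb Z[\frac13]$ and $j\in\mathbb Z$ let $d_j(u)=\lfloor3^ju\rfloor-3\lfloor3^{j-1}u\rfloor\in\{0,1,2\}$. If $3^{j-1}u\in\mathbb Z$ then $d_j(u)=0$, so $d_j(u)=0$ for large $j$. Choose $N\ge n$ with $3^Nu\in\mathbb Z$ and define
$$\beta(u,n)=t_0^N\bigl(t_{d_{n+1}(u)}t_{d_{n+2}(u)}\cdots t_{d_N(u)}\bigr)^{-1}\in F_3.$$
Replacing $N$ by $N+1$ inserts $t_0t_0^{-1}$, since $d_{N+1}(u)=0$. So $\beta(u,n)$ does not depend on $N$. Moreover:

* (a) $\beta(u,n+1)=\beta(u,n)\,t_{d_{n+1}(u)}$. Take a common $N\ge n+1$; the last letter of $\beta(u,n)$ as written is $t_{d_{n+1}(u)}^{-1}$.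
* (b) $\beta(u+3^{-n},n)=\beta(u,n)$. For $j>n$, replacing $u$ by $u+3^{-n}$ adds the integers $3^{j-n}$ and $3^{j-1-n}$ to the two floors, so $d_j$ changes by $3^{j-n}-3\cdot3^{j-1-n}=0$.

Define
$$f(u,n)=\beta(u,n)\,\tilde\Phi(\lfloor3^nu\rfloor)\in F_3\cdot F=G .$$

**Step 2: $f$ is injective.** Suppose $f(u,n)=f(u',n')$. Since $G=F\rtimes F_3$, we get $\beta(u,n)=\beta(u',n')$ and $\tilde\Phi(\lfloor3^nu\rfloor)=\tilde\Phi(\lfloor3^{n'}u'\rfloor)$. The exponent sum of $\beta(u,n)$ is $N-(N-n)=n$, so $n=n'$. With a common $N$, we have an equality of positive words in a free group, so $d_j(u)=d_j(u')$ for $n<j\le N$. For $j>N$ both digits are $0$. Injectivity of $\tilde\Phi$ gives $\lfloor3^nu\rfloor=\lfloor3^nu'\rfloor$. Since $\lfloor3^ju\rfloor=3\lfloor3^{j-1}u\rfloor+d_j(u)$, it follows recursively that $\lfloor3^ju\rfloor=\lfloor3^ju'\rfloor$ for all $j\ge n$. For large $j$ these are $3^ju$ and $3^ju'$. So $u=u'$.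

**Step 3: $f$ is 9-Lipschitz.** It suffices to bound $f(x)^{-1}f(xs)$ for $s=\alpha,\theta$. Let $x=(u,n)$ and $i=\lfloor3^nu\rfloor$.

* For $x\alpha=(u+3^{-n},n)$ the position is $i+1$. By (b), $f(x)^{-1}f(x\alpha)=e^{-c(i)}\,\Phi(i)^{-1}\Phi(i+1)\,e^{c(i+1)}$, of length at most $1+3+1=5$.
* For $x\theta=(u,n+1)$ the position is $\lfloor3^{n+1}u\rfloor=3i+r$ with $r=d_{n+1}(u)$. By (a), (1) and $\tau(\Phi(i))=\Phi(3i)$,
$$f(x)^{-1}f(x\theta)=e^{-c(i)}\,\Phi(i)^{-1}\,t_r\,\Phi(3i+r)\,e^{c(3i+r)}=e^{-c(i)}\,t_r\,\bigl[\Phi(3i)^{-1}\Phi(3i+r)\bigr]\,e^{c(3i+r)},$$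
of length at most $1+1+6+1=9$, because $r\le2$ and each step of $\Phi$ has length at most 3.

So $f\colon H\to G$ is a Lipschitz embedding, and $f\times\mathrm{id}\colon H_k\to G_k$ is one for every $k$. This proves part (2) of the Theorem.

## 8. Cubic fillings in $G$, exponential fillings in $BS(1,3)$

*This section proves (3) for $k=1$.* We use two standard facts. An integral 1-cycle of norm $\ell$ in a graph is a sum of at most $\ell$ closed edge loops of total length $\ell$: as a multiset of $\ell$ directed edges it has equal in- and out-degree at each vertex, so it splits into directed closed paths. Further, if a word $W$ becomes trivial after $A$ applications of relators (and free reductions), then the 1-cycle of any loop labelled $W$ has a filling of norm at most $A$.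

**Step 1: $\operatorname{Fill}^2_G(\ell)\le\ell^3$.** Let $W$ be a word of length $\ell\ge1$ with $W=1$ in $G$, and let $p$ and $q$ be its numbers of $F$-letters and $t$-letters. For a basis letter $x$, the rewriting $x^{\pm1}t_r\to t_r\tau(x)^{\pm1}$ uses one relator. The rewriting $x^{\pm1}t_r^{-1}\to t_r^{-1}\tau^{-1}(x)^{\pm1}$ uses at most two: for $x=a,e$ one suffices, and for $x=b_i$ we have $t_r^{-1}(b_ia^{-1})t_r=b_ia\cdot a^{-1}=b_i$ by the relators for $b_i$ and $a$. So moving a letter $t_r^{\pm1}$ left past a word of length $m$ in the basis of $F$ costs at most $2m$.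

Move the $t$-letters to the far left, one after another from left to right. At every stage each original $F$-letter $x^{\pm1}$ has become a block $\tau^j(x)^{\pm1}$ with $|j|\le\ell$, freely reduced within the block at no cost. Its length is at most $1+\ell$, since $\tau^j(b_i)=b_ia^j$. Each pair of an $F$-letter and a $t$-letter crosses at most once, so the total cost is at most $2pq(1+\ell)\le2\cdot\frac{\ell^2}4\cdot2\ell=\ell^3$. The result is $Tw$ with $T$ a word in the $t_r$ and $w$ a word in the basis of $F$. Since $Tw=1$ in $F\rtimes F_3$, both are freely trivial. Summing over the loops of a cycle, $\sum\ell_i^3\le\ell^3$.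

**Step 2: $\operatorname{Fill}^2_G(6n)\ge n^3$.** Let $\mathrm s(g,x,r)$ be the 2-cell with boundary (edge $x$ at $g$) $+$ (edge $t_r$ at $gx$) $-$ (path $\tau(x)$ at $gt_r$) $-$ (edge $t_r$ at $g$). For $r=0,1$ let $D_r$ be the sum over $1\le j\le n$ of the *layers*: layer $j$ is the sum of the cells $\mathrm s(\cdot,\cdot,r)$ along the path starting at $t_r^{-j}$ labelled by the positive word $\tau^{n-j}(b_1^n)=(b_1a^{n-j})^n$. The boundary of layer $j$ is this path, plus two signed $t_r$-edges, minus the path $\tau^{n-j+1}(b_1^n)$ at $t_r^{-(j-1)}$. The last path is the bottom of layer $j-1$, so the layers telescope. Thus $\partial D_r$ is the path $b_1^n$ at $t_r^{-n}$, plus $2n$ signed $t_r$-edges, minus the path $\tau^n(b_1^n)$ at $1$. The last term does not depend on $r$, so $\|\partial(D_0-D_1)\|\le2(n+2n)=6n$.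

All cells are distinct: the layers lie over the distinct cosets $t_r^{-j}F$ with $r\in\{0,1\}$ and $j\ge1$, and within a layer the path is labelled by a positive word, so it repeats no vertex. Layer $j$ has $n(1+n-j)$ cells, so $\|D_0-D_1\|=2\sum_{j=1}^nn(1+n-j)=n^2(n+1)\ge n^3$. As fillings are unique, the claim follows.

**Step 3: $\operatorname{Fill}^2_H(4n+4)\ge3^n-1$.** Let $E_\alpha(x),E_\theta(x)$ be the edges from $x$ to $x\alpha$ and $x\theta$, and let $s_x$ be the 2-cell given by $\alpha\theta=\theta\alpha^3$: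
$$\partial s_x=E_\alpha(x)+E_\theta(x\alpha)-\sum_{m=0}^2E_\alpha(x\theta\alpha^m)-E_\theta(x).$$
Let $D'=\sum_{j=1}^n\sum_{0\le i<3^{n-j}}s_{\theta^{-j}\alpha^i}$. Since $\theta^{-j}\alpha^i\theta\alpha^m=\theta^{-(j-1)}\alpha^{3i+m}$, the layers telescope, and within a layer the inner $\theta$-edges cancel:
$$\partial D'=E_\alpha(\theta^{-n})+\sum_{j=1}^n\bigl(E_\theta(\theta^{-j}\alpha^{3^{n-j}})-E_\theta(\theta^{-j})\bigr)-\sum_{0\le i<3^n}E_\alpha(\alpha^i).$$
Put $D=D'-\alpha D'$. The last sums combine to $E_\alpha(\alpha^{3^n})-E_\alpha(1)$, so $\|\partial D\|\le2(2n+1)+2=4n+4$. In coordinates, $\theta^{-j}\alpha^i=(3^ji,-j)$ and $\alpha\theta^{-j}\alpha^i=(1+3^ji,-j)$ with $j\ge1$. The first coordinates are $0$ and $1$ modulo $3$, so $D'$ and $\alpha D'$ share no cell, and $\|D\|=2\sum_{j=1}^n3^{n-j}=3^n-1$.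

**Step 4: $\operatorname{Fill}^2_H(\ell)\le\ell^2\,3^{\ell/2}$.** Let $W$ be a word of length $\ell$ with $W=1$ in $H$, an HNN extension of $\langle\alpha\rangle$ with stable letter $\theta$. By Britton's lemma, as long as $\theta$-letters remain (and after free reduction) there is a subword $\theta^{-1}\alpha^q\theta$, which we replace by $\alpha^{3q}$ at cost $|q|$, or a subword $\theta\alpha^{3q}\theta^{-1}$, which we replace by $\alpha^q$ at cost $|q|$. There are at most $\ell/2$ steps, and the number of $\alpha$-letters at most triples in each. So each step costs at most $\ell\,3^{\ell/2}$ and the total is at most $\ell^23^{\ell/2}$. At the end a power of $\alpha$ remains that is trivial in $H$, hence freely trivial. Summing over the loops of a cycle, $\sum\ell_i^23^{\ell_i/2}\le\ell^23^{\ell/2}$.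

Steps 1–4 give $\operatorname{Fill}^2_G\sim\ell^3$ and $\operatorname{Fill}^2_H\sim3^\ell$. This settles both questions for $k=1$.

**Remark (the failure in Section 2, made visible).** Form $f_\#$ for our $f$, sending edges to paths of length at most 9. Then $f_\#D$ is the filling of $f_\#\partial D$, which has norm at most $9(4n+4)$. By Step 1, $\|f_\#D\|\le(36n+36)^3$, although $\|D\|=3^n-1$. So no inequality $\|c\|\le C\|f_\#c\|$ can hold.

## 9. Chains on $X\times\mathbb R^N$ as functions on $\mathbb Z^N$

*For $k\ge2$ we translate the filling problem in the product into an inequality for functions on a lattice.* Let $N=k-1\ge1$ and let $X=X_G$ or $X_H$. Give $\mathbb R^N$ its unit cubes. The universal cover $X\times\mathbb R^N$ is contractible of dimension $N+2=k+1$, so fillings of $k$-cycles are unique. Every $(k+1)$-chain has the form $c=\sum_Qc_Q\times Q$ with $c_Q\in C_2(X)$ and $Q$ ranging over the $N$-cubes. In $\partial c$, the cells of type ($1$-cell) $\times$ ($N$-cube) give $\sum_Q\partial c_Q\times Q$. An $(N-1)$-face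 lies in exactly two cubes $Q,Q'$, with opposite signs, and so carries $\pm(c_Q-c_{Q'})$. Hence
$$\|c\|=\sum_Q\|c_Q\|,\qquad\|\partial c\|=\sum_Q\|\partial c_Q\|+\sum_{Q\sim Q'}\|c_Q-c_{Q'}\|,\tag{5}$$
where $Q\sim Q'$ means sharing an $(N-1)$-face. Let $\ell=\|\partial c\|$ and $g(Q)=\|c_Q\|$, a finitely supported function on $\mathbb Z^N$. By (5),
$$\sum_Q\|\partial c_Q\|\le\ell,\qquad\sum_{Q\sim Q'}|g(Q)-g(Q')|\le\ell.\tag{6}$$

**Lemma 3.** If $N=1$, then $\sup g\le\ell$. If $N\ge2$ and $p=\frac N{N-1}$, then $\sum_Qg(Q)^p\le\ell^p$.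

*Proof.* Let $h_j(Q)$ be the sum of $|g(Q_1)-g(Q_2)|$ over adjacent pairs on the line through $Q$ in direction $j$. It does not depend on the $j$-th coordinate. Since $g$ has finite support, $g(Q)\le h_j(Q)$ for each $j$. By (6), $\sum_{\mathbb Z^{N-1}}h_j\le\ell$, the sum being over the remaining coordinates. For $N=1$ this is the claim. For $N\ge2$ we have $g^p\le\prod_{j=1}^Nh_j^{1/(N-1)}$, and it remains to apply Gagliardo's (Loomis–Whitney) inequality
$$\sum_{\mathbb Z^N}\prod_{j=1}^Nh_j^{\frac1{N-1}}\le\prod_{j=1}^N\Bigl(\sum_{\mathbb Z^{N-1}}h_j\Bigr)^{\frac1{N-1}}\tag{7}$$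
for functions $h_j\ge0$ independent of the $j$-th coordinate; the right side is at most $\ell^{N/(N-1)}=\ell^p$.

We recall the proof of (7). For $N=2$ both sides equal $(\sum h_1)(\sum h_2)$. Pass from $N$ to $N+1$ as follows. Fix the last coordinate $t$ and let $H_j(t)$, $j\le N$, be the sum of $h_j(\cdot,t)$ over its remaining $N-1$ coordinates. Hölder with exponents $N$ and $\frac N{N-1}$, and then the case $N$, give
$$\sum_{x\in\mathbb Z^N}h_{N+1}^{\frac1N}\prod_{j\le N}h_j^{\frac1N}\le\Bigl(\sum_xh_{N+1}\Bigr)^{\frac1N}\Bigl(\sum_x\prod_{j\le N}h_j^{\frac1{N-1}}\Bigr)^{\frac{N-1}N}\le\Bigl(\sum_xh_{N+1}\Bigr)^{\frac1N}\prod_{j\le N}H_j(t)^{\frac1N}.$$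
Sum over $t$ and use Hölder for $N$ functions: $\sum_t\prod_{j\le N}H_j(t)^{1/N}\le\prod_{j\le N}\bigl(\sum_tH_j(t)\bigr)^{1/N}$. $\square$

## 10. The exponent $\frac{2k+1}{2k-1}$ for $G\times\mathbb Z^{k-1}$

**Step 1: upper bound.** Here $X=X_G$. By unique fillings and Section 8, $g(Q)\le\|\partial c_Q\|^3$. So (6) gives $\sum_Qg^{1/3}\le\ell$. We interpolate between this and Lemma 3.

* $N=1$: $\sum g\le(\sup g)^{2/3}\sum g^{1/3}\le\ell^{5/3}$.
* $N\ge2$: let $\mu=\frac3{2N+1}$. Then $1-\mu=\frac{2(N-1)}{2N+1}$ and $p(1-\mu)=\frac{2N}{2N+1}$, so $\frac\mu3+p(1-\mu)=1$. By Hölder,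
$$\sum g=\sum(g^{1/3})^\mu(g^p)^{1-\mu}\le\Bigl(\sum g^{1/3}\Bigr)^\mu\Bigl(\sum g^p\Bigr)^{1-\mu}\le\ell^{\mu+p(1-\mu)}=\ell^{\frac{2N+3}{2N+1}}.$$

In all cases $\operatorname{Fill}^{k+1}_{G_k}(\ell)\le\ell^{\frac{2N+3}{2N+1}}=\ell^{\frac{2k+1}{2k-1}}$.

**Step 2: lower bound.** Take $c=(D_0-D_1)\times[0,n^2]^N$ with $D_0-D_1$ from Section 8. Then $\|c\|=n^2(n+1)\,n^{2N}\ge n^{2N+3}$. The cube $[0,n^2]^N$ has $2N\,n^{2(N-1)}$ boundary faces, so by (5)
$$\|\partial c\|\le6n\cdot n^{2N}+2N\,n^2(n+1)\,n^{2N-2}\le(6+4N)\,n^{2N+1}.$$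
Given large $\ell$, choose $n$ with $(6+4N)n^{2N+1}\le\ell<(6+4N)(n+1)^{2N+1}$. The right side is at most $(6+4N)2^{2N+1}n^{2N+1}$. Uniqueness of fillings and monotonicity give $\operatorname{Fill}^{k+1}_{G_k}(\ell)\ge n^{2N+3}\ge c_0\,\ell^{\frac{2k+1}{2k-1}}$ with $c_0>0$ depending only on $N$.

## 11. The logarithmic correction for $BS(1,3)\times\mathbb Z^{k-1}$

**Step 1: lower bound.** Take $c=D\times[0,m]^N$ with $D$ from Section 8 and $m=\lceil3^n/n\rceil\le2\cdot3^n/n$, for $n\ge1$. This $m$ balances the two terms in (5): $(4n+4)m\le8n\cdot2\cdot3^n/n=16\cdot3^n$. Hence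
$$\|\partial c\|\le(4n+4)m^N+2N\,3^n\,m^{N-1}\le(16+2N)\,3^n\,m^{N-1}\le C_N\,3^{nN}n^{-(N-1)}=:\ell_n,$$
with $C_N=(16+2N)2^{N-1}$. On the other hand
$$\|c\|=(3^n-1)m^N\ge\tfrac12\,3^{n(N+1)}n^{-N}=c_1\,\ell_n^{\frac{N+1}N}\,n^{-\frac1N},\qquad c_1=\tfrac12\,C_N^{-\frac{N+1}N},$$
because $\ell_n^{(N+1)/N}=C_N^{(N+1)/N}\,3^{n(N+1)}\,n^{-(N^2-1)/N}$ and $(N^2-1)/N=N-\frac1N$.

It remains to pass from $\ell_n$ to all large $\ell$. The ratio $\ell_{n+1}/\ell_n=3^N\bigl(\frac n{n+1}\bigr)^{N-1}$ lies strictly between $1$ and $3^{N}$ for $N\ge 2$ and equals $3$ for $N=1$. So for $\ell\ge\ell_1$ there is $n$ with $\ell_n\le\ell<\ell_{n+1}\le3^N\ell_n$. Moreover $\log\ell_n\ge nN\log3-(N-1)\log n\ge n\,(N\log3-N+1)\ge n$, so $n\le\log\ell$. By monotonicity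
$$\operatorname{Fill}^{k+1}_{H_k}(\ell)\ge c_1\,(3^{-N}\ell)^{\frac{N+1}N}(\log\ell)^{-\frac1N}=c_2\,\ell^{\frac k{k-1}}(\log\ell)^{-\frac1{k-1}}.$$

**Step 2: upper bound.** Here $X=X_H$. By unique fillings and Section 8, $g(Q)\le m^23^{m/2}$ with $m=\|\partial c_Q\|$. For integers $m\ge1$ we have $m^2\le e^m$ and $3^{m/2}\le e^{m}$, so $1+g(Q)\le2e^{2m}\le e^{3m}$; for $m=0$ we have $g(Q)=0$. Thus $\log(1+g(Q))\le3\|\partial c_Q\|$, and (6) gives
$$\sum_Q\log(1+g(Q))\le3\ell.$$
The function $x/\log(1+x)$ is increasing for $x>0$, because $\log(1+x)$ is concave and vanishes at $0$. Let $\ell\ge3$, so that $\log\ell\ge1$.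

* $N=1$: $g\le\ell$ by Lemma 3, so $\displaystyle\sum g=\sum_{g>0}\frac g{\log(1+g)}\,\log(1+g)\le\frac\ell{\log(1+\ell)}\cdot3\ell\le3\,\ell^2(\log\ell)^{-1}$.
* $N\ge2$: split at $T=\ell^{1/N}(\log\ell)^{(N-1)/N}$. Since $\log(1+T)\ge\frac1N\log\ell$,
$$\sum_{g\le T}g\le\frac T{\log(1+T)}\cdot3\ell\le3N\,\ell^{\frac{N+1}N}(\log\ell)^{-\frac1N}.$$
For the large values use Lemma 3 and $p-1=\frac1{N-1}$:
$$\sum_{g>T}g\le T^{1-p}\sum g^p\le T^{-\frac1{N-1}}\,\ell^{\frac N{N-1}}=\ell^{\frac N{N-1}-\frac1{N(N-1)}}(\log\ell)^{-\frac1N}=\ell^{\frac{N+1}N}(\log\ell)^{-\frac1N},$$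
where $\frac{N^2-1}{N(N-1)}=\frac{N+1}N$.

Since $\frac{N+1}N=\frac k{k-1}$ and $\frac1N=\frac1{k-1}$, this is the upper bound in (3). Together with Sections 8 and 10 it proves part (3), and the comparison made after the statement of the Theorem gives its last sentence. $\blacksquare$
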